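# The torsion in the middle homology of a weighted homogeneous link

Throughout, $n\ge 2$ and $f\in\mathbb C[z_0,\dots,z_n]$ is weighted homogeneous: there are positive integers ${\bf w}=(w_0,\dots,w_n)$ (the weights) and $d$ (the degree) such that, writing $\lambda\cdot z=(\lambda^{w_0}z_0,\dots,\lambda^{w_n}z_n)$, we have $f(\lambda\cdot z)=\lambda^d f(z)$ for all $\lambda\in\mathbb C^*$. We assume that $f$ has an isolated singularity at the origin, which means that $0$ is an isolated critical point of $f$. The link
$$L=L_f({\bf w},d)=f^{-1}(0)\cap S^{2n+1}$$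
is a smooth closed $(2n-1)$-manifold. The question of this talk is: can one compute the torsion subgroup of $H_{n-1}(L;\mathbb Z)$ from the weights and the degree alone, and by what formula?

## 1. Polynomials whose monodromy acts freely

The easy case contains all homogeneous polynomials.

**Proposition 1.** Suppose that $\gcd(w_i,d)=1$ for all $i$ (for instance, $f$ is homogeneous of degree $d$ in the usual sense, with all $w_i=1$). Then $H_{n-1}(L;\mathbb Z)_{\rm tor}$ is $\mathbb Z/d$ if $n$ is even, and $0$ if $n$ is odd.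

Let us test this on $f=z_0^2+\dots+z_n^2$. Put $z=x+iy$ with $x,y\in\mathbb R^{n+1}$. Then $z\in L$ means $|x|^2=|y|^2=\frac12$ and $x\cdot y=0$, so $L$ is the unit tangent bundle of $S^n$. For $n=2$ this is $SO(3)=\mathbb{RP}^3$ and $H_1=\mathbb Z/2$. For $n=3$ the tangent bundle of $S^3$ is trivial, so $L=S^3\times S^2$ and $H_2=\mathbb Z$ has no torsion. Both agree with Proposition 1.

The proof needs three tools. I state them in the generality that we shall need later.

### From the link to the monodromy

Each $\partial_jf$ is weighted homogeneous, so the critical set $\operatorname{Crit}(f)$ is $\mathbb C^*$-invariant. Every $\mathbb C^*$-orbit has $0$ in its closure, and $0$ is isolated in $\operatorname{Crit}(f)$, so $\operatorname{Crit}(f)=\{0\}$. Let $F=f^{-1}(1)$ be the Milnor fibre. By Euler's relation $\sum_jw_jz_j\partial_jf=d\,f$, the value $1$ is regular and $F$ is smooth. The monodromy is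
$$h:F\to F,\qquad h(z)=e^{2\pi i/d}\cdot z,\qquad h^d=1.$$

The topological input is from Milnor, *Singular points of complex hypersurfaces*: if a weighted homogeneous polynomial in $s\ge1$ variables has an isolated critical point at $0$, its fibre over $1$ is homotopy equivalent to a finite wedge of $(s-1)$-spheres. For $s=1$ the polynomial is $cz^a$, and the fibre consists of $a$ points. For our $f$ this says that $\tilde H_k(F)$ is free of finite rank for $k=n$ and zero otherwise.

**Lemma 2.** $H_{n-1}(L;\mathbb Z)\cong\operatorname{coker}\bigl(h_*-1\,|\,H_n(F;\mathbb Z)\bigr)$.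

**Step 1: the complement of $L$ is a mapping torus.** For $z\ne0$, $|\lambda\cdot z|^2=\sum\lambda^{2w_j}|z_j|^2$ increases strictly from $0$ to $\infty$ as $\lambda$ runs through $\mathbb R_{>0}$. So each $\mathbb R_{>0}$-orbit in $\mathbb C^{n+1}\setminus 0$ meets $S^{2n+1}$ exactly once, and each orbit in $\{f\neq0\}$ meets $\{|f|=1\}$ exactly once. Hence $E:=S^{2n+1}\setminus L$ and $f^{-1}(S^1)$ are both homeomorphic to the orbit space $\{f\ne0\}/\mathbb R_{>0}$. The map $(z,\theta)\mapsto e^{2\pi i\theta/d}\cdot z$ identifies $f^{-1}(S^1)$ with $F\times[0,1]/(z,1)\sim(hz,0)$, since $f(e^{2\pi i\theta/d}\cdot z)=e^{2\pi i\theta}$ on $F$.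

**Step 2: the Wang sequence.** In the exact sequence $H_n(F)\xrightarrow{h_*-1}H_n(F)\to H_n(E)\to H_{n-1}(F)$ the last group is zero, because $n\ge2$. So $\operatorname{coker}(h_*-1)\cong H_n(E)$.

**Step 3: two dualities.** Alexander duality in $S^{2n+1}$ gives $H_n(E)\cong H^n(L)$. At a point of $L$ the differential $df$ is onto $\mathbb C$. It vanishes on the tangent of the $\mathbb R_{>0}$-orbit, which is transverse to the sphere. So $df$ is still onto on the tangent space of $S^{2n+1}$, and it trivializes the normal bundle of $L$. Hence $L$ is orientable, and Poincaré duality gives $H^n(L)\cong H_{n-1}(L)$. $\square$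

So we need the $\mathbb Z[t]$-module $H_n(F)$, with $t$ acting as $h_*$, at least up to what its quotient by $t-1$ sees.

### Equivariant chains

Let $C=\langle g\rangle\cong\mathbb Z/d$ act on $\mathbb C^{n+1}$ and on $F$, with $g$ acting as $z\mapsto e^{2\pi i/d}\cdot z$. The action is unitary, so it preserves the closed ball $B_R$ of radius $R$ about $0$.

**Compact models.** Let $Y\subset\mathbb C^{n+1}$ be a closed smooth real algebraic set. The function $\rho=|z|^2$ has finitely many critical values on $Y$ (Milnor, *Singular points of complex hypersurfaces*). Let $R^2$ exceed them all. Then $Y\cap B_R$ is a compact manifold with boundary. On $\{\rho\ge R^2\}$ the field $-\nabla\rho/|\nabla\rho|^2$ is defined and lowers $\rho$ at unit speed. A flow line from $y$ stays in the compact set $\{R^2\le\rho\le\rho(y)\}$, so it exists for the time $\rho(y)-R^2$ that it needs to reach $\rho=R^2$. Flowing each $y$ with $\rho(y)>R^2$ for time $s(\rho(y)-R^2)$, $0\le s\le1$, and fixing the other points, is a deformation retraction of $Y$ onto $Y\cap B_R$.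 So $Y\cap B_R\subset Y$ is a homotopy equivalence.

**Permutation modules.** Put $X=F\cap B_R$ for such an $R$ (with $Y=F$), a compact smooth $C$-manifold with boundary. By Illman, *Smooth equivariant triangulations of $G$-manifolds for $G$ a finite group*, Ann. Acad. Sci. Fenn. Ser. A I 262 (1978), $X$ has a $C$-equivariant triangulation, and it is finite because $X$ is compact. Pass to the barycentric subdivision. The vertices of one of its simplices are barycenters of simplices of pairwise different dimensions, so an element of $C$ that maps a simplex to itself fixes each vertex, hence fixes the simplex pointwise. Choose an orientation on one simplex in each $C$-orbit and transport it by $C$. No signs arise, and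
$$C_k(X;\mathbb Z)\cong\bigoplus_{s}\mathbb Z[C/C_s],$$
where $s$ runs over representatives of the orbits of $k$-simplices and $C_s$ is the stabilizer of $s$.

### Two pieces of algebra

**Definition (lattice).** Let $R$ be a principal ideal domain, $G$ a finite abelian group and $A=R[G]$. An $A$-lattice is a finitely generated $A$-module that is free over $R$. For example, over $\mathbb Z[\mathbb Z/2]=\mathbb Z[t]/(t^2-1)$, the modules $\mathbb Z[t]/(t-1)$, $\mathbb Z[t]/(t+1)$ and $\mathbb Z[t]/(t^2-1)$ are lattices, and $\mathbb Z/2$ is not.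

**Lemma 3 (trimming).** Let $A=R[G]$ be as above, and let $E:0\to E_u\to\dots\to E_0\to0$ be a complex of finitely generated projective $A$-modules. Let $0\le m\le q$ be such that $H_k(E)=0$ for $k\ne m,q$, and $H_q(E)$ is torsion-free over $R$.

1. If $m<q$, put $\delta=q-m+1$. There is an exact sequence $0\to H_q(E)\to P_\delta\to\dots\to P_1\to H_m(E)\to0$ of $A$-modules with all $P_k$ finitely generated projective.
2. If $m=q$, then $H_m(E)$ is projective.

Let $Z_k,B_k\subset E_k$ be the cycles and the boundaries, and $W=E_q/B_q$. (Set $E_k=0$ outside the given range.)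

**Step 1: duality.** This step lets us split surjections from the wrong end. For a lattice $M$ put $M^*=\operatorname{Hom}_R(M,R)$, with $(a\varphi)(x)=\varphi(ax)$. Then $M^{**}=M$. A short exact sequence of lattices splits over $R$, so $(-)^*$ keeps it exact. Let $\varphi_1\in A^*$ be "coefficient of $1\in G$". For $\gamma\in G$, $\gamma\varphi_1$ is "coefficient of $\gamma^{-1}$", so the $\gamma\varphi_1$ form an $R$-basis of $A^*$ and $A^*\cong A$. Hence $(-)^*$ takes finitely generated projectives to finitely generated projectives.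

**Step 2: $W$ is projective.** The submodule $Z_q/B_q=H_q(E)$ of $W$ is torsion-free over $R$, and so is the quotient $E_q/Z_q\cong B_{q-1}\subset E_{q-1}$. So $W$ is a lattice. Since $H_k(E)=0$ for $k>q$, the sequence
$$0\to E_u\to\dots\to E_{q+1}\to E_q\to W\to0$$
is exact. All its images are submodules of lattices, hence lattices, so its dual $0\to W^*\to E_q^*\to\dots\to E_u^*\to0$ is exact. Now $E_u^*$ is projective, so the last surjection splits and its kernel is projective; then the surjection onto that kernel splits; and so on. We reach: $W^*$ is projective. Hence so is $W=W^{**}$.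

**Step 3: $Z_m$ is projective.** Since $H_k(E)=0$ for $k<m$, the sequence $E_m\to E_{m-1}\to\dots\to E_0\to0$ is exact at $E_{m-1},\dots,E_0$. It splits successively from the right: $Z_0=E_0$, and if $Z_{k-1}=B_{k-1}$ is projective, then $E_k\to Z_{k-1}$ splits and $Z_k$ is projective.

**Step 4: assembling.** If $m<q$, then
$$0\to H_q(E)\to W\to E_{q-1}\to\dots\to E_{m+1}\to Z_m\to H_m(E)\to0$$
is exact: the kernel of $W\to E_{q-1}$ is $Z_q/B_q$, the homology in degrees strictly between $m$ and $q$ vanishes, and $Z_m/B_m=H_m(E)$. (For $q=m+1$ the middle terms are just $W\to Z_m$.) There are $1+(q-1-m)+1=\delta$ middle terms, all projective. If $m=q$, then $0\to H_m(E)\to W\to E_{m-1}\to\dots\to E_0\to0$ is exact and splits successively from the right, so $H_m(E)$ is projective. $\square$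

**Lemma 4 (Schanuel).** If $0\to K\to P_\delta\to\dots\to P_1\to N\to0$ and $0\to K'\to P'_\delta\to\dots\to P'_1\to N\to0$ are exact with all $P_k,P_k'$ projective, then $K\oplus Q\cong K'\oplus Q'$, where $Q$ and $Q'$ are direct sums of modules $P_k$, $P'_k$.

For $\delta=1$, the fibre product of $P_1$ and $P_1'$ over $N$ maps onto $P_1$ with kernel $K'$ and onto $P'_1$ with kernel $K$. Both surjections split, so $K\oplus P_1'\cong K'\oplus P_1$. For $\delta>1$ let $I$, $I'$ be the kernels of $P_1\to N$ and $P_1'\to N$. Then $I\oplus P_1'\cong I'\oplus P_1$, and we apply induction to $0\to K\to P_\delta\to\dots\to P_2\oplus P_1'\to I\oplus P_1'\to0$ and its counterpart. $\square$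

**A periodic resolution.** Let $R$ be a commutative ring and $D,D'\in R[t]$ monic with $DD'=t^a-1$. Put $A=R[t]/(t^a-1)$. The kernel of $A\to R[t]/(D)$ is $DA$. Multiplication by $D$ maps $R[t]$ onto $DA$, and its kernel consists of the $x$ with $DD'\mid Dx$, which is $(D')$ because $D$ is monic. So there is an exact sequence
$$0\to R[t]/(D')\to A\to R[t]/(D)\to0.\tag{1}$$
Splicing $\delta$ such sequences, with $D$ and $D'$ alternating, gives an exact sequence $0\to\Omega\to A\to\dots\to A\to R[t]/(D)\to0$ with $\delta$ copies of $A$, where $\Omega=R[t]/(D)$ for $\delta$ even and $\Omega=R[t]/(D')$ for $\delta$ odd.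

### Proof of Proposition 1

**Step 1: the action is free.** A point $z\in F$ fixed by $g^k$, $0<k<d$, has $z_j=0$ for every $j$ with $d\nmid kw_j$. As $\gcd(w_j,d)=1$, these are all $j$, and $z=0\notin F$. So all stabilizers are trivial, and $C_*(X;\mathbb Z)$ is a finite complex of finitely generated free modules over $A=\mathbb Z[C]=\mathbb Z[t]/(t^d-1)$.

**Step 2: $H_n(F)$ is a syzygy of $\mathbb Z$.** The homology of this complex is $\mathbb Z=\mathbb Z[t]/(t-1)$ in degree $0$ and $H_n(F)$, which is free over $\mathbb Z$, in degree $n$. By Lemma 3(1) with $m=0$, $q=n$ there is an exact sequence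
$$0\to H_n(F)\to P_{n+1}\to\dots\to P_1\to\mathbb Z\to0,\qquad P_k\text{ projective}.$$

**Step 3: comparing with the periodic resolution.** Use (1) with $D=t-1$ and $D'=1+t+\dots+t^{d-1}$, spliced $n+1$ times. By Lemma 4, $H_n(F)\oplus Q\cong\Omega\oplus Q'$ with $Q,Q'$ finitely generated projective, and $\Omega=\mathbb Z[t]/(D')$ for $n$ even, $\Omega=\mathbb Z[t]/(t-1)$ for $n$ odd. Now reduce modulo $t-1$. Projective $A$-modules become projective, hence free, abelian groups, so
$$\operatorname{coker}(h_*-1)\oplus\mathbb Z^x\cong\Omega/(t-1)\Omega\oplus\mathbb Z^y.$$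
For $n$ even $\Omega/(t-1)\Omega=\mathbb Z/(D'(1))=\mathbb Z/d$, and for $n$ odd it is $\mathbb Z$. Compare torsion subgroups and use Lemma 2. $\square$

## 2. What fixed points destroy

Now drop the assumption $\gcd(w_i,d)=1$. The running example is
$$f=z_0^2+z_1^4+z_2^4,\qquad n=2,\quad {\bf w}=(2,1,1),\quad d=4 .$$
Its link can be computed by hand. The circle acts on $L$ by $\lambda\cdot z$. A point of $L$ has $(z_1,z_2)\ne0$, and $z_1,z_2$ have weight $1$, so the action is free. The quotient $Y=L/S^1$ maps to $\mathbb P^1$ by $[z_1:z_2]$, and is a double cover branched at the four points $z_1^4+z_2^4=0$, so it has Euler characteristic $2\cdot2-4=0$ and is a torus. The map $(z_1,z_2)$, normalized to unit length, is equivariant to the Hopf bundle $S^3\to\mathbb P^1$, so $L\to Y$ is the pullback of the Hopf bundle by a map of degree $2$, and its Euler number is $\pm2$. The Gysin sequence $H_2(Y)\xrightarrow{\pm2}H_0(Y)\to H_1(L)\to H_1(Y)\to0$ gives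
$$H_1(L)\cong\mathbb Z^2\oplus\mathbb Z/2 .$$
The formula of Proposition 1 would have given torsion $\mathbb Z/4$.

The proof of Proposition 1 breaks at its first step. The points $(\pm1,0,0)\in F$ are fixed by $g^2$ and exchanged by $g$. So $C_0(X;\mathbb Z)$ has a summand $\mathbb Z[C/\langle g^2\rangle]$. Restricted to $H=\langle g^2\rangle$ it is a sum of copies of the trivial module $\mathbb Z$, which is not projective over $\mathbb Z[H]$: the $H$-invariants of $\mathbb Z[H]$ are the multiples of $1+g^2$, which augment to even numbers, so $\mathbb Z[H]\to\mathbb Z$ does not split. Lemma 3 does not apply to $C_*(X;\mathbb Z)$.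

One may try instead to use only the characteristic polynomial $\Delta\in\mathbb Z[t]$ of $h_*$ on $H_n(F)$, which is known explicitly. For a polynomial with nonzero roots, let $\operatorname{div}$ denote the sum of its roots, with multiplicity, in $\mathbb Q[\mathbb C^*]$, and let $\Lambda_k=\operatorname{div}(t^k-1)$. For example $\Lambda_2=\langle1\rangle+\langle-1\rangle$, and $\Lambda_1=1$ is the unit. Multiplication maps $\mu_a\times\mu_b$ onto $\mu_{\operatorname{lcm}(a,b)}$ with all fibres of size $\gcd(a,b)$, so $\Lambda_a\Lambda_b=\gcd(a,b)\Lambda_{\operatorname{lcm}(a,b)}$. Put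
$$\frac d{w_i}=\frac{u_i}{v_i},\qquad u_i=\frac d{\gcd(d,w_i)},\quad v_i=\frac{w_i}{\gcd(d,w_i)} .$$
Milnor–Orlik, Topology 9 (1970), Thm 4, says that
$$\operatorname{div}\Delta=\prod_i\bigl(v_i^{-1}\Lambda_{u_i}-1\bigr),\tag{2}$$
for any number of variables, with reduced homology if there is only one variable. In the example
$$\operatorname{div}\Delta=(\Lambda_2-1)(\Lambda_4-1)^2=(\Lambda_2-1)(2\Lambda_4+1)=2\Lambda_4+\Lambda_2-1,$$
so $\Delta=\Phi_1^2\Phi_2^3\Phi_4^2$. But $\Delta$ alone does not determine the cokernel for a general module. The modules $\mathbb Z[t]/(t^2-1)$ and $\mathbb Z[t]/(t-1)\oplus\mathbb Z[t]/(t+1)$ have the same characteristic polynomial, while their quotients by $t-1$ are $\mathbb Z$ and $\mathbb Z\oplus\mathbb Z/2$. If in our example $H_2(F)$ were the direct sum of modules $\mathbb Z[t]/(\Phi_m)$, then $\Phi_2(1)=\Phi_4(1)=2$ would give torsion $(\mathbb Z/2)^5$, not $\mathbb Z/2$. So the way in which the cyclotomic pieces are glued matters. We have to find this gluing, and the fixed points, which were the obstacle,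 will tell us.

## 3. Orlik's numbers and the statements

For $S\subset\{0,\dots,n\}$ put
$$a_S=\frac{\prod_{j\in S}u_j/v_j}{\operatorname{lcm}(u_j:j\in S)},\quad a_\emptyset=1,\qquad K_T=\sum_{S\subset T}(-1)^{|T|-|S|}a_S .$$

**Definition (Orlik's algorithm).** For $T\neq\{0,\dots,n\}$ define $c_T$ inductively by $c_\emptyset=\gcd(u_0,\dots,u_n)$ and
$$c_T=\frac{\gcd(u_j:j\notin T)}{\prod_{T'\subsetneq T}c_{T'}},\qquad\text{so that}\qquad\prod_{T'\subseteq T}c_{T'}=\gcd(u_j:j\notin T).\tag{3}$$
These are positive integers, as formula (8) below confirms. For all $T$ put $k_T=\epsilon_{n-|T|+1}K_T$, where $\epsilon_m$ is $0$ for $m$ even and $1$ for $m$ odd. In particular $k_\emptyset=\epsilon_{n+1}$, and $k_{\{0,\dots,n\}}=0$, so the full set plays no role. Let $r=[\max_Tk_T]$ be the integer part, and for $1\le j\le r$ let $d_j=\prod_{k_T\ge j}c_T$.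

In the running example $u=(2,4,4)$ and all $v_i=1$. One finds $c_\emptyset=2$, $c_{\{0\}}=4/2=2$, $c_{\{1\}}=c_{\{2\}}=1$, $c_{\{0,1\}}=c_{\{0,2\}}=4/(2\cdot2\cdot1)=1$, $c_{\{1,2\}}=2/2=1$. As $n=2$, $k_T=0$ for $|T|=1$, and $k_\emptyset=1$, $k_{\{0,1\}}=k_{\{0,2\}}=2-1-1+1=1$, $k_{\{1,2\}}=4-1-1+1=3$. So $r=3$, $d_1=2$, $d_2=d_3=1$, in agreement with the torsion $\mathbb Z/2$ found by hand. In the free case all $u_i=d$, so $c_\emptyset=d$ and the other $c_T$ are $1$, while $k_\emptyset=\epsilon_{n+1}$. This is Proposition 1.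

For $m\ge1$ let $\mu(m)$ be the multiplicity in $\Delta$ of a primitive $m$-th root of unity; it does not depend on the choice of the root, because $\Delta\in\mathbb Z[t]$. Put $m_j=\prod_{m:\mu(m)\ge j}\Phi_m$. Then $m_{j+1}\mid m_j$, and $\prod_jm_j=\Delta$.

**Theorem 5 (Orlik's torsion conjecture).** For every $n\ge2$ and every weighted homogeneous $f\in\mathbb C[z_0,\dots,z_n]$ with an isolated singularity at $0$,
$$H_{n-1}(L_f;\mathbb Z)\cong\mathbb Z^{\mu(1)}\oplus\mathbb Z/d_1\oplus\dots\oplus\mathbb Z/d_r .$$
In particular $H_{n-1}(L_f;\mathbb Z)_{\rm tor}=\mathbb Z/d_1\oplus\dots\oplus\mathbb Z/d_r$ (the trivial group if $r\le0$).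

**Theorem 6.** For every prime $p$, as $\mathbb Z_p[t]$-modules with $t$ acting as $h_*$,
$$H_n(F;\mathbb Z_p)\cong\bigoplus_j\mathbb Z_p[t]/(m_j).$$
Consequently, for every $G\in\mathbb Z[t]$, $\operatorname{coker}G(h_*)\cong\bigoplus_j\mathbb Z[t]/(m_j,G)$ as abelian groups.

**Corollary 7.** If $T\ne\{0,\dots,n\}$ and $c_T>1$, then $k_T$ is a non-negative integer. Moreover $|H_{n-1}(L_f)_{\rm tor}|=\prod_{T:\,c_T>1}c_T^{\,k_T}$.

An integral isomorphism $H_n(F;\mathbb Z)\cong\bigoplus_j\mathbb Z[t]/(m_j)$ is not claimed. The problem is taken from Charles P. Boyer, Krzysztof Galicki, and Santiago R. Simanca, "The Sasaki Cone and Extremal Sasakian Metrics", arXiv:0801.0217 (2008), with the conjecture known for $n=2$, for $z_0^{a_0}+\dots+z_n^{a_n}$, and for $z_0^{a_0}+z_0z_1^{a_1}+\dots+z_{n-1}z_n^{a_n}$. The proof below is independent of these cases.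

A second example shows that several $d_j$ can be nontrivial. For $f=z_0^3+z_1^3+z_2^2$ we have ${\bf w}=(2,2,3)$, $d=6$, $u=(3,3,2)$. Here $c_{\{0,1\}}=2$, $c_{\{2\}}=3$ and all other $c_T$ equal $1$, while $k_{\{0,1\}}=3-1-1+1=2$ and $k_{\{2\}}=0$. Theorem 5 predicts torsion $(\mathbb Z/2)^2$. By hand: $\operatorname{div}\Delta=(\Lambda_3+1)(\Lambda_2-1)=\Lambda_6+\Lambda_2-\Lambda_3-1$, so $\Delta=\Phi_2^2\Phi_6$ and $|\operatorname{coker}(h_*-1)|=|\Delta(1)|=4$. Write $\tau=h^3$, $\sigma=h^{-2}$, so $h=\tau\sigma$. On the $\sigma$-invariant direct summand of $H_2(F;\mathbb Z_2)$, $h=\tau$ has finite order and only the eigenvalue $-1$, so it is $-1$, and the cokernel of $h_*-1$ there is $(\mathbb Z/2)^2$. That is already all four elements.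

## 4. The fixed sets of $p$-subgroups are Milnor fibres

Fix a prime $p$ and write $d=p^ed'$ with $p\nmid d'$. Write $C=P\times C'$ with $|P|=p^e$, $|C'|=d'$, and $g=\tau\sigma$ with generators $\tau\in P$, $\sigma\in C'$; both are powers of $g$. Only non-free behavior of $P$ can spoil projectivity over $\mathbb Z_p$. For $0\le i\le e$ let $Q_i\subset P$ be the subgroup of order $p^i$. It is generated by $g^{d/p^i}$, which acts by $z_j\mapsto e^{2\pi iw_j/p^i}z_j$. Put
$$S_i=\{j:p^i\mid w_j\},\quad s_i=|S_i|,\quad V_i=\mathbb C^{S_i},\quad F_i=F^{Q_i}=F\cap V_i .$$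
Then $\{0,\dots,n\}=S_0\supset S_1\supset\dots\supset S_e$ and $F=F_0\supset F_1\supset\dots\supset F_e$. Each $F_i$ is $C$-invariant, because $C$ is abelian. In the running example with $p=2$: $e=2$, $S_1=\{0\}$, $S_2=\emptyset$, $F_1=\{(\pm1,0,0)\}$, $F_2=\emptyset$.

We use reduced homology from augmented chain complexes, so $\tilde H_{-1}(\emptyset;\mathbb Z)=\mathbb Z$ with trivial action.

**Lemma 8.** If $S_i\ne\emptyset$, then $f_i=f|_{V_i}$ has an isolated critical point at $0$. For every $i$, $\tilde H_k(F_i;\mathbb Z)$ is free of finite rank for $k=s_i-1$, and zero otherwise. Moreover $F_i=\emptyset$ if and only if $s_i=0$.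

**Step 1: derivatives normal to $V_i$ vanish on $V_i$.** Let $\gamma=g^{d/p^i}$. As $\gamma\in C$, $f\circ\gamma=f$. For $z\in V_i$ we have $\gamma z=z$, so differentiating with respect to $z_j$, $j\notin S_i$, gives $e^{2\pi iw_j/p^i}\partial_jf(z)=\partial_jf(z)$. The factor is not $1$, so $\partial_jf(z)=0$.

**Step 2: conclusion.** Hence $\operatorname{Crit}(f_i)=\operatorname{Crit}(f)\cap V_i=\{0\}$. If $S_i\ne\emptyset$, then $f_i\not\equiv0$, so $F_i\neq\emptyset$ by weighted homogeneity, and Milnor's theorem quoted in Section 1 applies to $f_i$, a polynomial in $s_i$ variables. If $S_i=\emptyset$, then $V_i=\{0\}$ and $F_i=\emptyset$, because $f(0)=0$. $\square$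

So each $F_i$ has homology in a single degree, as $F$ does. The plan is to compare $F_i$ with $F_{i+1}$, starting from the smallest fixed set $F_e$ and going up to $F_0=F$. Between $F_{i+1}$ and $F_i$ the group $P/Q_i$ acts freely, and the argument of Section 1 can be applied to the relative chains.

**Compact models and relative chains.** By Euler's relation $1$ is a regular value of each $f_i$, so $F_i$ is smooth. Choose $R$ so large that $R^2$ exceeds all critical values of $|z|^2$ on all $F_i$, and put $X=F\cap B_R$, $X_i=F_i\cap B_R=X^{Q_i}$. By Section 1, $X_i\subset F_i$ is a homotopy equivalence, and it is $C$-equivariant, so $X_i$ and $F_i$ have the same homology as $C$-modules. Triangulate $X$ as in Section 1. Then $X_i$ is a $C$-invariant subcomplex: a point fixed by $Q_i$ lies in the interior of a unique simplex, which $Q_i$ must preserve, and hence fixes pointwise.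

**Lemma 9.** For $0\le i<e$, $C_*(X_i,X_{i+1};\mathbb Z_p)$ is a finite complex of finitely generated projective $\mathbb Z_p[C/Q_i]$-modules.

Its terms are finite direct sums of modules $\mathbb Z_p[C/H]$, where $H$ is the stabilizer of a simplex of $X_i$ not contained in $X_{i+1}$. Since $H$ fixes the simplex pointwise, $H\cap P$ contains $Q_i$ but not $Q_{i+1}$. The subgroups of the cyclic group $P$ form a chain, so $H\cap P=Q_i$, and $H=Q_i\times H'$ with $H'\subset C'$. Since $|H'|$ is prime to $p$, the idempotent $|H'|^{-1}\sum_{\eta\in H'}\eta$ makes $\mathbb Z_p[C'/H']$ a direct summand of $\mathbb Z_p[C']$. Hence $\mathbb Z_p[C/H]=\mathbb Z_p[P/Q_i]\otimes\mathbb Z_p[C'/H']$ is a direct summand of $\mathbb Z_p[P/Q_i]\otimes\mathbb Z_p[C']=\mathbb Z_p[C/Q_i]$. $\square$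

## 5. Local rings, one for each character of $C'$

The purpose of this section is to cut the modules into pieces over local rings, where projective modules are free and common summands can be cancelled.

The polynomial $x^{d'}-1$ is separable modulo $p$. So its monic irreducible factors $\chi$ over $\mathbb Z_p$ are pairwise coprime modulo $p$ and, by Hensel's lemma, irreducible modulo $p$. Hence, with $\sigma$ corresponding to $x$,
$$\mathbb Z_p[C']=\mathbb Z_p[x]/(x^{d'}-1)=\prod_\chi R_\chi,\qquad R_\chi=\mathbb Z_p[x]/(\chi),$$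
and each $R_\chi$ is a complete discrete valuation ring with maximal ideal $pR_\chi$. For example, for $p=2$, $d'=3$ the factors are $x-1$ and $x^2+x+1$, with $R_\chi=\mathbb Z_2$ and $R_\chi=\mathbb Z_2[e^{2\pi i/3}]$. Let $\varepsilon_\chi$ be the corresponding idempotents.

Fix $\chi$ and write $R=R_\chi$. With $\tau$ corresponding to $t$,
$$\varepsilon_\chi\mathbb Z_p[C/Q_i]=A_i:=R[t]/(t^{p^{e-i}}-1),$$
the group ring $R[P/Q_i]$. It is a local ring: $A_i$ is finite over $R$, so $p$ lies in its radical, and $A_i/pA_i=(R/p)[t]/(t-1)^{p^{e-i}}$ is local. So finitely generated projective $A_i$-modules are free. Put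
$$N_i=\varepsilon_\chi\tilde H_{s_i-1}(X_i;\mathbb Z_p).$$
Since $Q_i$ acts trivially on $X_i$, this is an $A_i$-module. By Lemma 8 it is finitely generated and torsion-free, hence free, over $R$, so it is an $A_i$-lattice. At the top, $N_0=\varepsilon_\chi H_n(F;\mathbb Z_p)$ is what we want. At the bottom, $A_e=R$, and $N_e$ is just a free $R$-module.

## 6. An exact sequence from each fixed set to the next

**Lemma 10.** Let $0\le i<e$ and $\delta=s_i-s_{i+1}>0$. There is an exact sequence of $A_i$-modules, with all $P_k$ finitely generated free over $A_i$,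
$$0\to N_i\to P_\delta\to\dots\to P_1\to N_{i+1}\to0.$$

Here $N_{i+1}$ is an $A_i$-module through $A_i\to A_{i+1}$.

**Step 1: the homology of the pair.** Let $E_*=\varepsilon_\chi C_*(X_i,X_{i+1};\mathbb Z_p)$, $q=s_i-1$ and $m=s_{i+1}$. Then $0\le m\le q$ and $\delta=q-m+1$. By Lemma 9, $E$ is a finite complex of finitely generated projective $A_i$-modules. By Lemma 8, after applying $\varepsilon_\chi$, the only reduced homology of $X_i$ is $N_i$ in degree $q$, and that of $X_{i+1}$ is $N_{i+1}$ in degree $m-1$. Since $m-1<q$, the long exact sequence of the pair in reduced homology, which is also valid for $X_{i+1}=\emptyset$, has only the following nonzero parts. If $\delta\ge2$, so $m<q$, then $H_q(E)\cong N_i$ and $H_m(E)\cong N_{i+1}$. If $\delta=1$, so $m=q$, then there is an exact sequence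
$$0\to N_i\to H_q(E)\to N_{i+1}\to0 .$$
In both cases all other $H_k(E)$ vanish, and $H_q(E)$ is torsion-free over $R$.

**Step 2: trimming.** If $\delta\ge2$, Lemma 3(1) is the claim. If $\delta=1$, then $P_1:=H_q(E)$ is projective by Lemma 3(2), and the displayed sequence is the claim. Finitely generated projective $A_i$-modules are free. $\square$

## 7. The cyclic summands form a chain

In Section 1 we compared a sequence as in Lemma 10 with a periodic resolution, and reduced modulo $t-1$ at once. Now we must go up through several stages, so we need $N_i$ itself, and we have to cancel the free summands that Schanuel's lemma adds. This is possible here: the Krull–Schmidt theorem (Curtis–Reiner, *Methods* I, Thm 6.12) says that finitely generated modules over an algebra finite over a complete discrete valuation ring are direct sums of indecomposables in a unique way, up to order and isomorphism.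

**Proposition 11.** For $0\le i\le e$,
$$N_i\cong\bigoplus_{j=1}^\ell R[t]/(D_j),$$
where each $D_j\ne1$ is a product of distinct $\Phi_{p^k}$, $0\le k\le e-i$, and $D_{j+1}\mid D_j$ for all $j$. (Possibly $\ell=0$.)

The condition to watch is the divisibility chain. It excludes, for example, $R[t]/(\Phi_1)\oplus R[t]/(\Phi_p)$, and allows $R[t]/(\Phi_1\Phi_p)$. The proof is by descending induction on $i$.

**Step 1: the start.** For $i=e$ we have $A_e=R[t]/(t-1)$, so $N_e\cong(R[t]/(t-1))^\ell$, and all $D_j=\Phi_1$.

**Step 2: from $i+1$ to $i$ when $s_i=s_{i+1}$.** Then $S_i=S_{i+1}$, $X_i=X_{i+1}$ and $N_i=N_{i+1}$.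

**Step 3: the periodic resolution when $\delta=s_i-s_{i+1}>0$.** Let $b=p^{e-i-1}$, $a=pb$, $A=A_i=R[t]/(t^a-1)$. By induction $N_{i+1}\cong\bigoplus_jR[t]/(D_j)$ with $1\neq D_j\mid t^b-1$. For a product $D$ of distinct $\Phi_{p^k}$ dividing $t^a-1$ put $D^c=(t^a-1)/D$. Splicing $\delta$ sequences (1) for each $j$, we get an exact sequence
$$0\to\Omega\to P'_\delta\to\dots\to P_1'\to N_{i+1}\to0,\qquad\Omega=\bigoplus_jR[t]/(D'_j),$$
with all $P'_k$ finitely generated free, and $D_j'=D_j$ for all $j$ if $\delta$ is even, $D_j'=D_j^c$ for all $j$ if $\delta$ is odd.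

**Step 4: cancellation.** By Lemmas 10 and 4, $N_i\oplus A^x\cong\Omega\oplus A^y$ for some $x,y\ge0$. A nonzero cyclic module $M$ over the local ring $A$ is indecomposable: if $M=M_1\oplus M_2$ with both summands nonzero, then by Nakayama's lemma $M$ modulo the maximal ideal would have dimension at least $2$ over the residue field. So $A$ and the $R[t]/(D_j')$ are indecomposable, provided that $D'_j\ne1$. Indeed $D_j\ne1$, and $D_j\neq t^a-1$ because $D_j\mid t^b-1$. Therefore also $D_j^c\neq t^a-1$ and $D_j^c\ne1$. In both cases $D'_j\neq1$ and $D_j'\ne t^a-1$, so $R[t]/(D_j')\not\cong A$ by comparing $R$-ranks. Hence $A$ occurs exactly $y$ times in $\Omega\oplus A^y$. By Krull–Schmidt, $x\le y$ and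
$$N_i\cong\bigoplus_jR[t]/(D_j')\oplus\bigl(R[t]/(t^a-1)\bigr)^{y-x}.$$

**Step 5: the chain survives.** The $D_j$ form a chain under divisibility. So do the $D_j'$, because complementation reverses divisibility. The polynomial $t^a-1=\prod_{k=0}^{e-i}\Phi_{p^k}$ is divisible by all of them, so adjoining copies of it keeps a chain. Now reorder. $\square$

In the running example with $p=2$, $d'=1$, $R=\mathbb Z_2$: $N_2=\tilde H_{-1}(\emptyset;\mathbb Z_2)=R[t]/(t-1)$. From $i=2$ to $i=1$ we have $\delta=1$, and complementation in $t^2-1$ gives $D'=t+1$; indeed $N_1=\tilde H_0$ of two exchanged points is $R[t]/(t+1)$, with no free summand, by rank. From $i=1$ to $i=0$ we have $\delta=2$, so $D'=t+1$ again. As $N_0$ has rank $\deg\Delta=9$, it is $R[t]/(t+1)\oplus(R[t]/(t^4-1))^2$. Its quotient by $t-1$ is $\mathbb Z/2\oplus\mathbb Z_2^2$, as found in Section 2.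

## 8. The $p$-part of the torsion in terms of $\Delta$

**Proposition 12.** For every prime $p$,
$$H_{n-1}(L)\otimes\mathbb Z_p\cong\mathbb Z_p^{\mu(1)}\oplus\bigoplus_{j\ge1}\mathbb Z/p^{\,e_j},\qquad e_j=\#\{k\ge1:\mu(p^k)-\mu(1)\ge j\}.\tag{4}$$

**Step 1: only $\chi=x-1$ contributes.** Let $M=H_n(F;\mathbb Z_p)=\bigoplus_\chi\varepsilon_\chi M$, on which $g$ acts as $h_*$. Since $\sigma,\tau$ are powers of $g$, and $g-1=(\tau-1)\sigma+(\sigma-1)$, we have $M/(g-1)M=M/((\tau-1)M+(\sigma-1)M)$. If $\chi\ne x-1$, then $\chi$ and $x-1$ are coprime modulo $p$, so $\sigma-1=x-1$ is a unit in $R_\chi$, and $\varepsilon_\chi M$ contributes $0$. If $\chi=x-1$, then $R=\mathbb Z_p$, $\sigma=1$, and $g=\tau$ acts as $t$. By Proposition 11 with $i=0$,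
$$\operatorname{coker}(h_*-1\,|\,M)\cong\bigoplus_j\mathbb Z_p/(D_j(1)).$$

**Step 2: the $D_j$ are determined by $\Delta$.** On $\varepsilon_\chi M$ with $\chi\neq x-1$ all eigenvalues of $\sigma$ are nontrivial and of order prime to $p$. As $\sigma$ is a power of $g$, an eigenvalue of $g$ of $p$-power order would give an eigenvalue of $\sigma$ of $p$-power order. So eigenvalues of $g$ of $p$-power order occur only in the summand $\chi=x-1$, where $g$ has characteristic polynomial $\prod_jD_j$. Hence $\#\{j:\Phi_{p^k}\mid D_j\}=\mu(p^k)$ for $0\le k\le e$. By the chain property these $j$ form an initial segment, so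
$$\Phi_{p^k}\mid D_j\iff j\le\mu(p^k).$$

**Step 3: evaluation at $1$.** We have $\Phi_1(1)=0$, and $\Phi_{p^k}(1)=p$ for $k\ge1$. The indices $j\le\mu(1)$ give $\mathbb Z_p^{\mu(1)}$. An index $j>\mu(1)$ gives $\mathbb Z/p^c$ with $c=\#\{k\ge1:\mu(p^k)\ge j\}$. Here the $k>e$ do not count, since $\mu(p^k)=0$ for them because $h^d=1$. Shift the index by $\mu(1)$. Finally $\operatorname{coker}(h_*-1\,|\,M)=\operatorname{coker}(h_*-1\,|\,H_n(F;\mathbb Z))\otimes\mathbb Z_p$, and Lemma 2 gives (4). $\square$

## 9. Matching with Orlik's algorithm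

It remains to show that $e_j=v_p(d_j)$. For $k\ge1$ put
$$T_k=\{j:p^k\nmid u_j\}.$$
Since $v_p(u_j)=e-\min(e,v_p(w_j))$, we have $j\in T_k$ if and only if $\min(e,v_p(w_j))\ge e-k+1$. Hence
$$T_k=S_{e-k+1}\quad(1\le k\le e),\qquad T_k=\{0,\dots,n\}\quad(k>e).\tag{5}$$
So the sets that the fixed points single out are visible in the $u_j$.

**Step 1: expanding the Milnor–Orlik formula.** Since $\prod_{i\in S}\Lambda_{u_i}=\frac{\prod_{i\in S}u_i}{\operatorname{lcm}(u_i:i\in S)}\Lambda_{\operatorname{lcm}(u_i:i\in S)}$, formula (2) becomes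
$$\operatorname{div}\Delta=\sum_S(-1)^{n+1-|S|}a_S\,\Lambda_{\operatorname{lcm}(u_i:\,i\in S)} .$$
A primitive $m$-th root of unity occurs in $\Lambda_k$ with coefficient $1$ if $m\mid k$, and $0$ otherwise. Hence
$$\mu(1)=\sum_S(-1)^{n+1-|S|}a_S=K_{\{0,\dots,n\}}.\tag{6}$$
For $k\ge1$, $p^k\mid\operatorname{lcm}(u_i:i\in S)$ if and only if $S\not\subset T_k$. So $\mu(1)-\mu(p^k)=\sum_{S\subset T_k}(-1)^{n+1-|S|}a_S=(-1)^{n+1-|T_k|}K_{T_k}$, that is,
$$\mu(p^k)-\mu(1)=(-1)^{n-|T_k|}K_{T_k}.\tag{7}$$

**Step 2: the sign of (7).** We claim $K_{T_k}\in\mathbb Z_{\ge0}$. If $T_k=\emptyset$, then $K_{T_k}=a_\emptyset=1$. Otherwise, by (5) and Lemma 8, $f|_{\mathbb C^{T_k}}$ has an isolated critical point at $0$. It is weighted homogeneous with weights $(w_j)_{j\in T_k}$ and degree $d$, so it has the same numbers $u_j,v_j$, $j\in T_k$. Formula (6) applied to it says that $K_{T_k}$ is the multiplicity of the eigenvalue $1$ of its monodromy on reduced homology.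

If $n-|T_k|$ is odd, in particular if $T_k=\{0,\dots,n\}$, then (7) gives $\mu(p^k)-\mu(1)\le0$, and $k_{T_k}=0$. If $n-|T_k|$ is even, then $\mu(p^k)-\mu(1)=K_{T_k}=k_{T_k}$. So in all cases, for $j\ge1$,
$$\mu(p^k)-\mu(1)\ge j\iff k_{T_k}\ge j .$$

**Step 3: the numbers $c_T$ count the $k$ with $T_k=T$.** For $T\ne\{0,\dots,n\}$, $p^k$ divides $\gcd(u_j:j\notin T)$ if and only if $T_k\subseteq T$. With (3) this gives
$$\sum_{T'\subseteq T}v_p(c_{T'})=v_p\bigl(\gcd(u_j:j\notin T)\bigr)=\#\{k\ge1:T_k\subseteq T\}=\sum_{T'\subseteq T}\#\{k\ge1:T_k=T'\}.$$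
By induction on $|T|$,
$$v_p(c_T)=\#\{k\ge1:T_k=T\}\qquad(T\neq\{0,\dots,n\}).\tag{8}$$

**Step 4: proof of Theorem 5.** For $j\ge1$, since $k_{\{0,\dots,n\}}=0<j$, Steps 2 and 3 give
$$e_j=\#\{k\ge1:T_k\ne\{0,\dots,n\},\ k_{T_k}\ge j\}=\sum_{T\ne\{0,\dots,n\},\ k_T\ge j}v_p(c_T).$$
For $1\le j\le r$ this is $v_p(d_j)$. For an integer $j>r=[\max k_T]$ no $T$ satisfies $k_T\ge j$, so $e_j=0$. By (4), for every prime $p$,
$$H_{n-1}(L)\otimes\mathbb Z_p\cong\mathbb Z_p^{\mu(1)}\oplus\bigoplus_{j=1}^r\mathbb Z_p/(d_j).$$
A finitely generated abelian group is determined up to isomorphism by its tensor products with $\mathbb Z_p$ for all primes $p$. As $H_{n-1}(L)$ is finitely generated, Theorem 5 follows. $\square$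

**Step 5: proof of Corollary 7.** Let $T\neq\{0,\dots,n\}$ and $c_T>1$. Choose a prime $p\mid c_T$. By (8), $T=T_k$ for some $k\ge1$, so $K_T\in\mathbb Z_{\ge0}$ by Step 2, and hence $k_T\in\mathbb Z_{\ge0}$. Also $k_T\le r$. The order of the torsion is
$$\prod_{j=1}^rd_j=\prod_{T:\,c_T>1}c_T^{\#\{1\le j\le r:\ j\le k_T\}}=\prod_{T:\,c_T>1}c_T^{\,k_T}.\qquad\square$$

## 10. The whole $\mathbb Z_p[t]$-module $H_n(F;\mathbb Z_p)$

For Theorem 5 we used one character of $C'$. Using all of them gives Theorem 6. To keep the letters apart, write $y$ for the variable acting as $g=\tau\sigma$, and $t$ for the one acting as $\tau$.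

**Step 1: regrouping into cyclic $\mathbb Z_p[C]$-modules.** By Proposition 11 with $i=0$ for every $\chi$,
$$M=H_n(F;\mathbb Z_p)\cong\bigoplus_\chi\bigoplus_jR_\chi[t]/(D_j^\chi),\qquad D_{j+1}^\chi\mid D_j^\chi,$$
with $\tau$ acting as $t$ and $\sigma$ as $x\in R_\chi$; put $D_j^\chi=1$ for $j$ large. Let $M_j=\bigoplus_\chi R_\chi[t]/(D_j^\chi)$. It is cyclic over $\mathbb Z_p[C]=\prod_\chi R_\chi[P]$, since each factor is cyclic over $R_\chi[P]$.

**Step 2: each $M_j$ is $\mathbb Z_p[y]/(q_j)$.** As $g$ generates $C$, $M_j$ is cyclic over $\mathbb Z_p[y]$. Let $I_j$ be its annihilator, so $M_j\cong\mathbb Z_p[y]/I_j$. We have $y^d-1\in I_j$, so the ideal of $\mathbb Q_p[y]$ generated by $I_j$ is $(q_j)$ with $q_j$ monic, $q_j\mid y^d-1$, and $q_j\in\mathbb Z_p[y]$ by Gauss's lemma. As $M_j$ is torsion-free over $\mathbb Z_p$, $I_j=q_j\mathbb Q_p[y]\cap\mathbb Z_p[y]$. Division by the monic polynomial $q_j$ shows that this is $q_j\mathbb Z_p[y]$.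

**Step 3: $q_j=m_j$.** Since $D_{j+1}^\chi\mid D_j^\chi$ for all $\chi$, $M_{j+1}$ is a quotient of $M_j$, so $q_{j+1}\mid q_j$. Comparing characteristic polynomials of $g$, $\prod_jq_j=\Delta$. Each $q_j$ is squarefree because it divides $y^d-1$. So a root $\lambda$ of $\Delta$ is a root of $q_j$ for exactly as many $j$ as its multiplicity in $\Delta$, and by divisibility these are the first ones: $\lambda$ is a root of $q_j$ if and only if $j$ is at most the multiplicity of $\lambda$ in $\Delta$. This describes $m_j$, so $q_j=m_j$ and $M\cong\bigoplus_j\mathbb Z_p[y]/(m_j)$.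

**Step 4: cokernels.** Let $G\in\mathbb Z[t]$. The groups $\operatorname{coker}G(h_*)$ and $\bigoplus_j\mathbb Z[t]/(m_j,G)$ are finitely generated, the second because the $m_j$ are monic and equal to $1$ for large $j$. By Step 3 they become isomorphic after $\otimes\,\mathbb Z_p$ for every prime $p$, hence they are isomorphic. This proves Theorem 6. $\square$
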